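
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\newtheorem{example}[theorem]{Example}


\title{Fault-Tolerant Single-Source Reachability\\ in Linear Space and Truly Sublinear Query Time}

\begin{abstract}
A $k$-fault-tolerant single-source reachability oracle for a digraph $G$ with source $s$ answers, for a vertex $x$ and a set $F$ of at most $k$ failing edges, whether $x$ is reachable from $s$ in $G-F$. We show that for every constant $k$ there is such an oracle that uses $O(n)$ words and has query time $O(n^{1-\varepsilon})$ for some $\varepsilon=\varepsilon(k)>0$; the case $k=3$ answers a question from \cite{ACPPS}. For acyclic digraphs, linear space suffices for query time $O(n^{\varepsilon})$ for every $\varepsilon>0$. Linear space is optimal. The main ingredient is a structural lemma on the minimal vertex cuts of size at most $k$ that separate $s$ from a fixed vertex: for every vertex $z$, those of them that leave $z$ reachable are controlled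 by $O(\log n)$ reference sets of size at most $2k$.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $G=(V,E)$ be a directed graph on $n$ vertices, $s\in V$ a fixed source and $k\ge1$ a fixed constant. A \emph{$k$-fault-tolerant single-source reachability oracle} is a data structure built from $G$ and $s$ that, given a vertex $x$ and a set $F\subseteq E$ with $|F|\le k$, answers whether $x$ is reachable from $s$ in $G-F$. We work on a word-RAM with words of $\Theta(\log n)$ bits and the usual arithmetic, shift and bitwise operations, and count space in words, including the scratch memory of a query. The graph is simple with vertex set $\{1,\dots,n\}$, and an edge is given by its two endpoints. All structures are deterministic. Constants in $O(\cdot)$ depend only on $k$ and on the exponents $\varepsilon,\delta$ in the statements.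

Two solutions are immediate. One can store all $n^{\Theta(k)}$ answers and look them up. Or one can store a subgraph with $O(n)$ edges that has the same answers as $G$ (one exists, see Lemma~\ref{lem:sparse}) and search it, which takes linear space but also linear time. The question is whether linear space can be combined with queries that read only a polynomially small fraction of the data.

For a single failure the answers have a very simple structure. Let $x$ be reachable from $s$. A failing vertex $f$ disconnects $x$ from $s$ exactly when $f$ lies on all $s$--$x$ paths, that is, when $f$ dominates $x$; the dominators of $x$ are its ancestors in a tree, and a tree takes linear space. Linear-space oracles with constant query time exist for $k=1$ (Lengauer--Tarjan) and for $k=2$ (Choudhary). In \cite{ACPPS}, from which our question is taken, it is pointed out that for constant $k>2$ no oracle is known that has linear space and truly sublinear query time, i.e.\ query time $O(n^{1-\varepsilon})$ with a constant $\varepsilon>0$. The question is whether one exists for some $k>2$. As an oracle for $k$ failures also handles fewer failures, this amounts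 to the case $k=3$.

\subsection{Results}

The answer is yes, for every constant $k$. The exponent is expressed through the following constant. For a digraph $H$ with source $s$ and $F\subseteq V(H)\setminus\{s\}$, let $R(F)=R_H(F)$ be the set of vertices reachable from $s$ in $H-F$ (vertex deletion).

\begin{definition}\label{def:identity}
Let $r\ge0$ be an integer. An \emph{$r$-identity configuration of size $m\ge 1$} consists of a finite digraph $H$ with source $s$, vertices $v_1,\dots,v_m$, and sets $F_1,\dots,F_m\subseteq V(H)\setminus\{s\}$ with $|F_i|\le r$, such that $v_i\in R(F_i)$ for all $i$ and $v_j\notin R(F_i)$ for all $j\ne i$. Let $d(r)$ be the supremum of such $m$ over all $H$.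
\end{definition}

The table with entries $[v_j\in R(F_i)]$ is an identity matrix, hence the name. Clearly $d(r)\ge1$ and $d$ is nondecreasing. We prove $d(r)\le 2^{2r+1}-1$ in Lemma~\ref{lem:dbound}.

\begin{theorem}\label{thm:main}
Let $k\ge1$ and
\[
\varepsilon_k=\frac{1}{(1+3k\,d(2k))(1+d(k))}=2^{-O(k)}>0 .
\]
For every $0<\varepsilon<\varepsilon_k$ there is a deterministic $k$-fault-tolerant single-source reachability oracle with $O(n)$ words of space, query time $O(n^{1-\varepsilon})$ and preprocessing time $n^{O(k)}$. The same holds if $F$ may contain both edges and vertices.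
\end{theorem}

With the bound $d(r)\le2^r$, which follows from a published theorem (Remark~\ref{rem:BCR}), one has $\varepsilon_k\ge 1/((1+3k4^k)(1+2^k))$; for $k=3$ every $\varepsilon<1/5193$ works. Theorem~\ref{thm:main} itself does not depend on that citation.

\begin{theorem}\label{thm:dag}
Let $k\ge1$ and let $G$ be acyclic.
\begin{itemize}
\item[(a)] For every $\varepsilon>0$ there is a $k$-fault-tolerant single-source reachability oracle with $O(n)$ words and query time $O(n^{\varepsilon})$.
\item[(b)] For every $\delta>0$ there is one with $O(n^{1+\delta})$ words and query time $O(1)$.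
\end{itemize}
\end{theorem}

\begin{proposition}\label{prop:lower}
For every $k\ge1$, any $k$-fault-tolerant single-source reachability oracle needs $\Omega(n\log n)$ bits, i.e.\ $\Omega(n)$ words, in the worst case, even for acyclic $G$.
\end{proposition}

We do not determine the optimal query exponent for general digraphs; whether linear space and query time $O(n^{\varepsilon})$ for every $\varepsilon>0$ can be achieved there is not settled in this paper.

\subsection{The idea}\label{sec:idea}

After a standard reduction (Section~\ref{sec:sparse}) we may assume that the graph $H$ has $N=O(n)$ vertices, bounded degrees, and that vertices fail instead of edges.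

\emph{Verification is local.} Suppose we know a stored failure set $F_0$ such that $R(F)$ and $R(F_0)$ differ in at most $b$ vertices, and we can test membership in $R(F_0)$. Then a search that explores $O(b)$ vertices decides whether $x\in R(F)$ (Section~\ref{sec:local}). So it suffices to find a good reference $F_0$ for $F$.

\emph{Finding a reference by its trace.} Choose a set $S_1$ of about $N^{\delta}$ vertices that meets every difference $R(F)\mathbin{\triangle}R(F')$ with more than $N^{1-\delta}$ elements. Then the trace $R(F)\cap S_1$ determines $R(F)$ up to $N^{1-\delta}$ vertices. Since $d(k)$ is finite, only $|S_1|^{O(1)}$ traces occur (Section~\ref{sec:identity}), so one reference per trace can be stored.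

\emph{The difficulty.} To compute the trace we must decide whether $y\in R(F)$ for each of the $N^{\delta}$ vertices $y\in S_1$, which looks as hard as the original problem. Moreover, verification with differences of size $N^{1-\delta}$ would cost $N^{\delta}\cdot N^{1-\delta}=N$ in total, too much. For each $y\in S_1$ we need a reference that is \emph{finer}, with differences of size at most $N^{1-2\delta}$, and we must find it without knowing any trace.

\emph{The way out.} The vertices $y\in S_1$ are known in advance, and if $y\notin R(F)$ and $y\notin F$, there is a reason for it: a minimal set $F'\subseteq F$ that already cuts $y$ off. Minimal cuts of a \emph{fixed} vertex $y$ are much more rigid than arbitrary failure sets. For $k=1$ and $y$ reachable they are the dominators of $y$ other than $s$ and $y$, which lie on a line; for general $k$ a Ramsey argument produces just enough of an order among them (Section~\ref{sec:cuts}). It follows that each vertex $f$ can be given a number $\sigma(f)$ from a small range, such that for minimal cuts $F'$ of $y$ the numbers $\sigma(F')=\{\sigma(f):f\in F'\}$ determine $R(F')$ up to $N^{1-2\delta}$ vertices.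 The reference is then found by one table lookup, and the total cost drops to $N^{\delta}\cdot N^{1-2\delta}=N^{1-\delta}$.

\section{Identity configurations}\label{sec:identity}

Two facts about $R(\cdot)$ are used constantly. First, $F\subseteq F'$ implies $R(F')\subseteq R(F)$. Second,
\begin{equation}\label{eq:star}
\text{if } F\cap R(J)=\emptyset,\ \text{then } R(J)\subseteq R(F).\tag{$\star$}
\end{equation}
Indeed, a path from $s$ in $H-J$ lies inside $R(J)$ and so avoids $F$.

\begin{example}\label{ex:tree}
Let $H$ be the complete binary out-tree of depth $r$ rooted at $s$. For a leaf $v$ let $F_v$ consist of the siblings of the $r$ non-root vertices on the path from $s$ to $v$. The path to any other leaf leaves the path to $v$ through a sibling, so $v$ is the only leaf in $R(F_v)$. The $2^r$ leaves $v$ and the sets $F_v$ thus form an $r$-identity configuration.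
\end{example}

\subsection{An upper bound for $d(r)$}

\begin{lemma}\label{lem:dbound}
$d(r)\le2^{2r+1}-1$.
\end{lemma}

It is tempting to use induction on $r$: fix a vertex $x$ and delete it; those $F_i$ that contain $x$ lose an element. The problem is the sets $F_i$ with $x\notin F_i$. If $x$ is adjacent to the source side, such an $F_i$ leaves $x$ reachable, and we may add $x$ to the source side. To see that this is progress, we let the source be a \emph{set} and choose it maximal subject to the minimum cut towards the $v_i$ being unchanged; then adding $x$ increases the minimum cut. Since the minimum cut is at most $r+1$, this cannot go on for long. When the source set is enlarged, the sets $F_i$ have to be replaced by sets of the same kind that avoid it; submodularity makes this possible.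

\begin{proof}
An \emph{instance} is a tuple $(H,X,Y,r)$, where $H$ is a finite digraph, $r\ge0$, $\emptyset\ne X\subseteq V(H)$ and $Y\subseteq V(H)\setminus X$, and every vertex of $Y$ has out-degree $0$. For $C\subseteq V(H)\setminus X$ let $R_X(C)$ be the set of vertices reachable from $X$ in $H-C$. A \emph{separator} is a set $C\subseteq V(H)\setminus X$ with $Y\cap R_X(C)=\emptyset$; for example $C=Y$. Let $\lambda$ be the minimum size of a separator. Let $I$ be the set of those $v\in Y$ for which there is a \emph{witness}, i.e.\ a set $F_v\subseteq V(H)\setminus X$ with $|F_v|\le r$ and $Y\cap R_X(F_v)=\{v\}$.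

If $I\ne\emptyset$, then $1\le\lambda\le r+1$: for $v\in I$ we have $v\in R_X(\emptyset)$, so $\emptyset$ is not a separator, while $F_v\cup\{v\}$ is one.

\medskip\noindent\emph{Claim. For every integer $\mu\ge0$ and every instance with $2r+2-\lambda\le\mu$ we have $|I|\le2^{\mu}-1$.}

\medskip
We use induction on $\mu$. If $\mu=0$, then $\lambda\ge2r+2>r+1$, so $I=\emptyset$. Let $\mu\ge1$ and assume $I\neq\emptyset$.

\emph{The source side.} For $A\subseteq V(H)$ let $N^+[A]$ be the union of $A$ and its out-neighbors, and let $\partial A=N^+[A]\setminus A$. Since $N^+[A\cup A']=N^+[A]\cup N^+[A']$ and $N^+[A\cap A']\subseteq N^+[A]\cap N^+[A']$, the function $|\partial A|=|N^+[A]|-|A|$ is submodular: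
\[
|\partial(A\cup A')|+|\partial(A\cap A')|\le|\partial A|+|\partial A'| .
\]
Call $A$ \emph{admissible} if $X\subseteq A$ and $A\cap Y=\emptyset$. For admissible $A$, a path from $X$ that avoids $\partial A$ stays in $A$; so $\partial A$ is a separator and $|\partial A|\ge\lambda$. Conversely, if $C$ is a separator, then $R_X(C)$ is admissible and $\partial R_X(C)\subseteq C$. Hence the minimum of $|\partial A|$ over admissible $A$ is $\lambda$. Fix an inclusion-maximal admissible $A$ with $|\partial A|=\lambda$.

\emph{Pushing the witnesses behind $A$.} For $v\in I$ let $A_v=R_X(F_v\cup\{v\})$. This set is admissible, and $\partial A_v\subseteq F_v\cup\{v\}$, so $|\partial A_v|\le r+1$. Let $P_v$ be a simple path from $X$ to $v$ in $H-F_v$. All its vertices except $v$ lie in $A_v$. Since $v\in Y$, we have $v\notin A\cup A_v$, and so $v\in\partial(A\cup A_v)$. As $A\cap A_v$ is admissible, submodularity gives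
\[
|\partial(A\cup A_v)|\le|\partial A_v|+\lambda-|\partial(A\cap A_v)|\le|\partial A_v|\le r+1 .
\]
Put $F'_v=\partial(A\cup A_v)\setminus\{v\}$. Then $|F'_v|\le r$ and $F'_v\cap(A\cup A_v)=\emptyset$. A path from $A$ in $H-F'_v$ can leave $A\cup A_v$ only to $v$, where it ends because $v$ is a sink; so $R_A(F'_v)\subseteq A\cup A_v\cup\{v\}$. The path $P_v$ starts in $X\subseteq A$, lies in $A_v\cup\{v\}$, and so avoids $F'_v$. Therefore
\[
Y\cap R_A(F'_v)=\{v\}.
\]

\emph{Branching.} As $\lambda\ge1$, we can pick $x\in\partial A$. Let $I_1=\{v\in I:x\in F'_v\}$ and $I_2=\{v\in I\setminus\{x\}:x\notin F'_v\}$. Then $|I|\le|I_1|+|I_2|+1$.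

Suppose $I_1\ne\emptyset$. Then $r\ge1$. Consider the instance $(H-x,A,Y\setminus\{x\},r-1)$, with minimum separator size $\lambda_1$. For $v\in I_1$ we have $v\ne x$, because $v\notin F'_v$, and $F'_v\setminus\{x\}$ is a witness for $v$ in the new instance. If $C$ is a separator of the new instance, $C\cup\{x\}$ is one of the original instance; so $\lambda_1\ge\lambda-1$. Hence $2(r-1)+2-\lambda_1\le 2r+1-\lambda\le\mu-1$, and by induction $|I_1|\le2^{\mu-1}-1$.

Suppose $I_2\ne\emptyset$. For $v\in I_2$ we have $x\in\partial A\setminus F'_v$, so $x\in R_A(F'_v)$. Since $v$ is the only element of $Y$ in this set and $x\ne v$, we get $x\notin Y$; moreover $R_{A\cup\{x\}}(F'_v)=R_A(F'_v)$. So $F'_v$ is a witness for $v$ in the instance $(H,A\cup\{x\},Y,r)$. Let $\lambda_2$ be its minimum separator size. If it had a separator $C$ with $|C|\le\lambda$, then $A'=R_{A\cup\{x\}}(C)\supsetneq A$ would be admissible (for the original instance) with $|\partial A'|\le|C|\le\lambda$, hence $|\partial A'|=\lambda$, contradicting the maximality of $A$. So $\lambda_2\ge\lambda+1$, and by induction $|I_2|\le2^{\mu-1}-1$.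

In all cases $|I|\le2(2^{\mu-1}-1)+1=2^{\mu}-1$, which proves the claim.

\medskip
Now take an $r$-identity configuration of size $m\ge2$. The $v_i$ are distinct, and they differ from $s$ because $s\in R(F_i)$ for all $i$, while each $v_j$ is missing from some $R(F_i)$. Delete all out-edges of $Y=\{v_1,\dots,v_m\}$. A simple $s$--$v_i$ path in $H-F_i$ contains no $v_j$ with $j\ne i$ and reaches $v_i$ only at its end, so it survives. Hence in the instance $(H,\{s\},Y,r)$ we have $I=Y$ and $\lambda\ge1$, and the claim with $\mu=2r+1$ gives $m\le2^{2r+1}-1$.
\end{proof}

\begin{remark}\label{rem:BCR}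
This remark is used only for the numerical values after Theorem~\ref{thm:main}. Baswana, Choudhary and Roditty \cite{BCR} prove that for every digraph, source $s$ and $r\ge1$ there is a subgraph with all in-degrees at most $2^r$ that preserves reachability from $s$ under the failure of any at most $r$ edges. Given an $r$-identity configuration of size $m\ge2$, split each vertex $v\ne s$ into an edge $v^-\to v^+$ and add a vertex $t$ with edges $v_i^+\to t$ for all $i$. When the edges $f^-\to f^+$, $f\in F_i$, fail, $t$ is reachable, but only through the edge $v_i^+\to t$. So all $m$ edges into $t$ must be kept, and $d(r)\le2^r$. For $k=3$ this gives $(1+9\cdot 64)(1+8)=5193$.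
\end{remark}

\subsection{Polynomially many traces and signatures}

Recall that a family $\mathcal C$ of subsets of a finite set $U$ \emph{shatters} $T\subseteq U$ if $\{C\cap T:C\in\mathcal C\}$ consists of all subsets of $T$. The Sauer--Shelah lemma says that a family of subsets of an $m$-element set that shatters no set of more than $d$ elements has at most $\sum_{i\le d}\binom mi\le(m+1)^d$ members.

\begin{lemma}\label{lem:shatter}
Let $H$ be a digraph with source $s$ and let $r\ge0$.
\begin{itemize}
\item[(a)] For $S\subseteq V(H)$, the number of distinct \emph{traces} $R(F)\cap S$, where $F\subseteq V(H)\setminus\{s\}$ and $|F|\le r$, is at most $(|S|+1)^{d(r)}$.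
\item[(b)] For a family $\mathcal F$ of $m$ subsets of $V(H)\setminus\{s\}$, each of size at most $r$, the number of distinct \emph{signatures}
\[
\mathrm{sig}_{\mathcal F}(v)=\{J\in\mathcal F:v\in R(J)\},\qquad v\in V(H),
\]
is at most $(m+1)^{d(r)}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If the traces shatter a nonempty set $T\subseteq S$, then each $v\in T$ has a set $F_v$ with $|F_v|\le r$ and $R(F_v)\cap T=\{v\}$. This is an $r$-identity configuration of size $|T|$, so $|T|\le d(r)$. (b) If the signatures shatter a nonempty $\mathcal T\subseteq\mathcal F$, then each $J\in\mathcal T$ has a vertex $v_J$ with $\mathrm{sig}_{\mathcal F}(v_J)\cap\mathcal T=\{J\}$, that is, $v_J\in R(J)$ and $v_J\notin R(J')$ for the other $J'\in\mathcal T$. This is again an $r$-identity configuration, so $|\mathcal T|\le d(r)$. In both cases apply the Sauer--Shelah lemma.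
\end{proof}

Part (a) says that few sets $R(F)$ can be told apart on a small set $S$. Part (b) is the dual statement: few vertices can be told apart by a small family of failure sets. We shall use (b) to compress membership tables: instead of storing for each vertex $v$ its memberships in all $R(J)$, we store the number of its signature and one row per signature.

\section{Reduction to bounded degree and vertex failures}\label{sec:sparse}

From now on $k$ is fixed, and we write $d_1=d(k)$ and $d_2=d(2k)$. The idea of the reduction is that in a minimal subgraph with the same answers as $G$, the in-edges of a vertex give rise to an identity configuration, so there are at most $d_1$ of them.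

\begin{lemma}\label{lem:sparse}
From $G$ and $s$ one can build a digraph $H$ with $V\subseteq V(H)$, $N:=|V(H)|\le(1+2d_1)n$, in-degrees at most $d_1$ and out-degrees at most $2$, together with an $O(n)$-word structure that maps each $F\subseteq E$ with $|F|\le k$ in $O(1)$ time to a set $\tilde F\subseteq V(H)\setminus\{s\}$ with $|\tilde F|\le k$, such that for all $x\in V$: $x$ is reachable from $s$ in $G-F$ if and only if $x\in R_H(\tilde F)$. If $G$ is acyclic, so is $H$.
\end{lemma}

\begin{proof}
Let $\mathrm{Reach}(\cdot)$ denote the set of vertices reachable from $s$. Let $G'=(V,E')$ be an inclusion-minimal spanning subgraph of $G$ with $\mathrm{Reach}(G'-F)=\mathrm{Reach}(G-F)$ for all $F\subseteq E$ with $|F|\le k$. This property is inherited by all graphs between $G'$ and $G$, so one greedy pass that deletes edges whenever possible finds such a $G'$.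

\emph{The in-degrees of $G'$ are at most $d_1$.} Let $e_1,\dots,e_m$, $m\ge1$, be the in-edges of $v$ in $G'$. By minimality, for each $i$ there is a set $F_i$ with $|F_i|\le k$ and $\mathrm{Reach}(G'-F_i-e_i)\ne\mathrm{Reach}(G'-F_i)$. Then
\[
v\in\mathrm{Reach}(G'-F_i)\quad\text{and}\quad v\notin\mathrm{Reach}(G'-F_i-e_i):
\]
if the first failed, no path from $s$ in $G'-F_i$ would use $e_i$; if the second failed, every path through $e_i$ could be rerouted to reach $v$ without $e_i$. In particular $v\ne s$. Let $G''$ arise from $G'$ by subdividing each edge $e$ with a new vertex $w_e$ and then deleting the out-edges of $v$. Put $\hat F_i=\{w_e:e\in F_i\cap E'\}$. We claim that the vertices $w_{e_i}$ and the sets $\hat F_i$ form a $k$-identity configuration in $G''$.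

A simple $s$--$v$ path in $G'-F_i$ must end with $e_i$, and it uses no out-edge of $v$; so $w_{e_i}\in R_{G''}(\hat F_i)$. Suppose $w_{e_j}\in R_{G''}(\hat F_i)$ with $j\ne i$. Then $e_j\notin F_i$, and the tail of $e_j$ is reachable in $G'-F_i$ by a path that does not visit $v$ (in $G''$ the vertex $v$ is a sink), hence does not use $e_i$. Appending $e_j$ shows $v\in\mathrm{Reach}(G'-F_i-e_i)$, a contradiction. So $m\le d(k)=d_1$.

\emph{Construction of $H$.} Subdivide every $e\in E'$ by a vertex $w_e$. For each $u\in V$ of out-degree $D>2$, replace the edges from $u$ to its $D$ subdivision vertices by a binary out-tree rooted at $u$ whose leaves are these vertices; this adds $D-2$ vertices. Hence $N\le n+2|E'|\le n+2d_1n$. Every $v\in V$ keeps its in-degree, and all other vertices have in-degree $1$; all out-degrees are at most $2$. Acyclicity is preserved. Put $\tilde F=\{w_e:e\in F\cap E'\}$. To compute $\tilde F$, scan for each $(u,v)\in F$ the at most $d_1$ stored in-edges of $v$; this finds $w_{(u,v)}$ or shows that $(u,v)\notin E'$. Finally, $x$ is reachable in $G-F$ iff it is reachable in $G'-F$, iff $x\in R_H(\tilde F)$.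
\end{proof}

\emph{Failing vertices.} If $F$ may also contain vertices, first split each $v\ne s$ of $G$ into an edge $v^-\to v^+$, and put $s^-=s^+=s$. An edge $(u,v)$ becomes $(u^+,v^-)$, the edge $v^-\to v^+$ fails when $v$ fails, and the query is for $x^+$. If $s$ fails, nothing is reachable. The new graph has fewer than $2n$ vertices and the number of failures does not increase. So it suffices to treat edge failures.

From now on we work in $H$; the graph $G$ is no longer needed, and $V$ denotes $V(H)$. We call any $F\subseteq V\setminus\{s\}$ with $|F|\le k$ a \emph{failure set}. There are at most $(N+1)^k$ of them. The task is to decide whether $x\in R(F)$.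

\section{Local verification}\label{sec:local}

Suppose we know a failure set $F_0$ such that $R(F)$ and $R_0:=R(F_0)$ differ in at most $b$ vertices. How can we decide $x\in R(F)$ in time $O(b)$? Two things can happen when we pass from $F_0$ to $F$.

A vertex $u\in R_0\setminus F$ may be \emph{lost}. Then every vertex that reaches $u$ inside $R_0\setminus F$ is lost as well, so a backward search from $u$ inside $R_0\setminus F$ finds at most $b$ vertices, none of which is $s$. If the search finds more than $b$ vertices or $s$, then $u$ is not lost. A vertex outside $R_0$ may be \emph{gained}. A path that leaves $R_0$ must do so into $F_0$; hence gained vertices are found by forward searches that start at the few in-neighbors of $F_0$ in $R_0$. The two effects interact: if the backward search from $u$ ends without finding $s$, then $u$ cannot be reached inside $R_0\setminus F$, but it may still be reached by a path that leaves $R_0$ and comes back. The forward search is therefore also allowed to enter the small sets found by the backward searches.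

The following procedure combines the two searches. For later use it is important that one of its two answers is correct even if $F_0$ is a bad reference.

\begin{lemma}\label{lem:check}
Let failure sets $F,F_0$, a vertex $x$ and an integer $b\ge1$ be given, and suppose that membership in $R_0=R(F_0)$ can be tested in $O(1)$ time. There is a procedure $\mathrm{Check}(x,F,F_0,b)$ that runs in $O(b)$ time and outputs \textsc{dead} or \textsc{not-dead} such that:
\begin{itemize}
\item (soundness, unconditional) if it outputs \textsc{dead}, then $x\notin R(F)$;
\item (completeness) if $|R(F)\mathbin{\triangle}R_0|\le b$ and $x\notin R(F)$, then it outputs \textsc{dead}.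
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Procedure.} If $x\in F$, output \textsc{dead}. Otherwise let $D_0=V\setminus R_0$, and let $T$ consist of all in-neighbors in $R_0\setminus F$ of vertices of $F_0$, together with $x$ if $x\in R_0$. Then $T\subseteq R_0\setminus F$ and $|T|\le kd_1+1$.
\begin{enumerate}
\item For $u\in T$ let $\mathrm{Bw}(u)$ be the set of vertices that reach $u$ by a path inside $R_0\setminus F$; it contains $u$. Compute it by backward search, but stop as soon as $s$ or $b+1$ vertices have been discovered, and in that case call $u$ \emph{open}. Let $O$ be the set of open vertices and $Q=\bigcup_{u\in T\setminus O}\mathrm{Bw}(u)$.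
\item Run a forward search from all of $O$ that enters only vertices of $(D_0\cup Q)\setminus F$. If it visits more than $b$ vertices of $D_0$, stop and output \textsc{not-dead}. Otherwise let $W\supseteq O$ be the set of visited vertices, and output \textsc{dead} if $x\notin W$ and \textsc{not-dead} if $x\in W$.
\end{enumerate}

\emph{Time.} The degrees of $H$, $|T|$ and $|F|$ are $O(1)$. Step 1 discovers at most $(b+1)|T|$ vertices, so $|Q|=O(b)$, and step 2 visits at most $|O|+|Q|+b+1=O(b)$ vertices. Marks are kept in $O(1)$ scratch arrays of length $N$, which are reset using lists of touched entries.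

\emph{Soundness.} If $x\in F$ there is nothing to prove. Suppose step 2 finishes with $x\notin W$. Let
\[
Z=(D_0\cup Q)\setminus(W\cup F).
\]
We show that $x\in Z$, $s\notin Z$, and that every edge $(u,z)$ with $z\in Z$ and $u\notin F$ has $u\in Z$. Then no path from $s$ in $H-F$ enters $Z$, and $x\notin R(F)$.

We have $s\notin D_0$, and $s\notin Q$ because a search that discovers $s$ makes its vertex open. So $s\notin Z$. Next, $x\notin W\cup F$; either $x\in D_0$, or $x\in T\setminus O$ and then $x\in\mathrm{Bw}(x)\subseteq Q$. So $x\in Z$.

Let $(u,z)$ be an edge with $z\in Z$ and $u\notin F$. Then $u\notin W$, since otherwise the search would have visited $z$. Suppose $u\notin D_0\cup Q$; then $u\in R_0\setminus F$. If $z\in Q$, then $z$ lies in a completely computed set $\mathrm{Bw}(w)\subseteq Q$ with $w\in T\setminus O$, and this set contains $u$ as well, a contradiction. If $z\in D_0$, then the edge leaves $R_0=R(F_0)$, so $z\in F_0$ and $u\in T$. As $u\notin W\supseteq O$, we get $u\in\mathrm{Bw}(u)\subseteq Q$, a contradiction. Hence $u\in D_0\cup Q$, and so $u\in Z$.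

\emph{Completeness.} Let $R=R(F)$, $|R\mathbin{\triangle}R_0|\le b$ and $x\notin R$; we may assume $x\notin F$. Let $u$ be open. If $s\in\mathrm{Bw}(u)$, then $u\in R$. Otherwise $|\mathrm{Bw}(u)|>b$; if $u\notin R$, then no vertex of $\mathrm{Bw}(u)$ is in $R$, so $\mathrm{Bw}(u)\subseteq R_0\setminus R$, which has at most $b$ elements, a contradiction. So $O\subseteq R$. The forward search avoids $F$, so all visited vertices lie in $R$. Those in $D_0$ lie in $R\setminus R_0$, so there are at most $b$ of them. Hence step 2 finishes, and $x\notin R$ implies $x\notin W$.
\end{proof}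

\section{Minimal cuts of a fixed vertex}\label{sec:cuts}

Fix $y\in V$. A \emph{$y$-cut} is a set $F\subseteq V\setminus\{s,y\}$ with $y\notin R(F)$. It is \emph{minimal} if no proper subset is a $y$-cut. As explained in Section~\ref{sec:idea}, we want to determine $R(F)$ approximately from little information about the elements of a minimal $y$-cut $F$. By \eqref{eq:star}, information of the form ``$F\cap R(J)=\emptyset$'' is useful, because it guarantees $R(J)\subseteq R(F)$. For sets $J,F\subseteq V\setminus\{s\}$ we say that $J$ \emph{covers} $F$ if $F\cap R(J)=\emptyset$. Our aim is: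
\begin{quote}
\emph{For all $y,z$ there are few sets $J$ with $z\in R(J)$ such that every minimal $y$-cut $F$ with $|F|\le k$ and $z\in R(F)$ is covered by one of them.}
\end{quote}
Then the fact that $z\in R(F)$ is always explained by one of few reference sets $J$.

\subsection{Two examples}

\emph{One failure.} Let $k=1$ and suppose that $y$ is reachable. The minimal $y$-cuts of size at most $1$ are the sets $\{f\}$ where $f\ne s,y$ lies on all $s$--$y$ paths. Fix a simple $s$--$y$ path $P$ and let $f$ precede $f'$ on $P$. Then $f'\notin R(\{f\})$: otherwise a path from $s$ to $f'$ avoiding $f$, followed by the part of $P$ from $f'$ to $y$, would avoid $f$. So $\{f\}$ covers $\{f'\}$. Given $z$, let $f$ be the first of these vertices on $P$ with $z\in R(\{f\})$, if there is one; otherwise there is nothing to cover. Then the single set $J=\{f\}$ covers all minimal $y$-cuts $\{f'\}$ with $z\in R(\{f'\})$. One reference set suffices.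

\emph{Two failures.} Let $H$ consist of two paths $s\to f_1\to\dots\to f_5\to y$ and $s\to g_1\to\dots\to g_5\to y$ and a vertex $z$ with edges $f_1\to z$ and $g_1\to z$; see Figure~\ref{fig:two}. Consider the minimal $y$-cuts $F_i=\{f_i,g_{6-i}\}$, $1\le i\le5$. We have
\[
R(F_i)\setminus\{z\}=\{s,f_1,\dots,f_{i-1},g_1,\dots,g_{5-i}\},
\]
so no $F_a$ covers an $F_c$ with $c\ne a$: if $c<a$ then $f_c\in R(F_a)$, and if $c>a$ then $g_{6-c}\in R(F_a)$. There is no longer a linear order by covering. But for $a<b$,
\[
R(F_a\cup F_b)\setminus\{z\}=\{s,f_1,\dots,f_{a-1},g_1,\dots,g_{5-b}\},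
\]
and so $F_a\cup F_b$ covers $F_c$ exactly when $a\le c\le b$: \emph{the union of two cuts covers everything between them.} There is one more point. We have $z\in R(F_i)$ for all $i$, but $z\notin R(F_1\cup F_5)$, because $f_1,g_1\in F_1\cup F_5$. The outer two cuts together may lose $z$, although each of them keeps it. Taking a narrower pair helps: $F_1\cup F_4$ and $F_2\cup F_5$ both keep $z$, and together they cover all five cuts.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=1pt,minimum size=17pt,font=\scriptsize}]
\node (s) at (0,0) {$s$};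
\node (f1) at (1.4,1) {$f_1$};
\node[fill=black!25] (f2) at (2.8,1) {$f_2$};
\node (f3) at (4.2,1) {$f_3$};
\node[fill=black!25] (f4) at (5.6,1) {$f_4$};
\node (f5) at (7,1) {$f_5$};
\node (g1) at (1.4,-1) {$g_1$};
\node[fill=black!25] (g2) at (2.8,-1) {$g_2$};
\node (g3) at (4.2,-1) {$g_3$};
\node[fill=black!25] (g4) at (5.6,-1) {$g_4$};
\node (g5) at (7,-1) {$g_5$};
\node (y) at (8.4,0) {$y$};
\node (z) at (1.4,0) {$z$};
\draw[->] (s)--(f1); \draw[->] (f1)--(f2); \draw[->] (f2)--(f3); \draw[->] (f3)--(f4); \draw[->] (f4)--(f5); \draw[->] (f5)--(y);
\draw[->] (s)--(g1); \draw[->] (g1)--(g2); \draw[->] (g2)--(g3); \draw[->] (g3)--(g4); \draw[->] (g4)--(g5); \draw[->] (g5)--(y);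
\draw[->] (f1)--(z); \draw[->] (g1)--(z);
\draw[dashed] (f2)--(g4); \draw[dashed] (f3)--(g3); \draw[dashed] (f4)--(g2);
\end{tikzpicture}
\caption{Two disjoint paths from $s$ to $y$, and three of the minimal $y$-cuts $F_i=\{f_i,g_{6-i}\}$ (dashed). When the shaded vertices of $F_2\cup F_4$ fail, exactly $s,f_1,g_1,z$ remain reachable, so no vertex of the middle cut $F_3=\{f_3,g_3\}$ is reachable: $F_2\cup F_4$ covers $F_3$.}
\label{fig:two}
\end{figure}

In general there is no visible order on the cuts. We obtain one from Ramsey's theorem: among sufficiently many cuts we find five that look alike in all relevant respects, and for these the index plays the role of the position. Claim~1 below shows that the middle of three such cuts is covered by the outer two together. Claim~2 takes care of $z$.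

\subsection{The structural lemma}

Let $B(F)$ be the set of vertices outside $F$ from which $y$ is reachable in $H-F$. If $F$ is a $y$-cut, then $R(F)\cap B(F)=\emptyset$. Minimality is used only in the following form.
\begin{quote}
(M) \emph{If $F$ is a minimal $y$-cut and $f\in F$, there is a path from $f$ to $y$ whose only vertex in $F$ is its first vertex.}
\end{quote}
Indeed, $F\setminus\{f\}$ is not a $y$-cut, so there is a simple $s$--$y$ path in $H-(F\setminus\{f\})$; it contains $f$, and we take its part from $f$ on. All vertices of the path in (M) other than $f$ lie in $B(F)$.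

\begin{lemma}\label{lem:triple}
There is $p=p(k)$ such that for all $y,z\in V$ and every sequence $F_1,\dots,F_p$ (repetitions allowed) of minimal $y$-cuts of size at most $k$ with $z\in R(F_i)$ for all $i$, there are distinct indices $a,b,c$ with
\[
z\in R(F_a\cup F_b)\qquad\text{and}\qquad F_c\cap R(F_a\cup F_b)=\emptyset .
\]
\end{lemma}

Without minimality this is false: if $s$ has distinct out-neighbors $f_1,\dots,f_p$, $y$ is an isolated vertex and $z=s$, then the sets $F_i=\{f_i\}$ are $y$-cuts with $z\in R(F_i)$, but $f_c\in R(\{f_a,f_b\})$ for all $c\notin\{a,b\}$.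

\begin{proof}
If $\emptyset$ is a $y$-cut, it is the only minimal one, so all $F_i$ are empty and the statement is trivial for $p\ge3$. Otherwise all $F_i$ are nonempty, and we list the elements of $F_i$ as $f_i^1,\dots,f_i^k$, with repetitions if $|F_i|<k$. Write $R_i=R(F_i)$ and $B_i=B(F_i)$.

Color each pair $i<j$ by the $4k$ truth values of
\[
f_i^t\in R_j,\qquad f_i^t\in B_j,\qquad f_j^t\in R_i,\qquad f_j^t\in B_i\qquad(1\le t\le k),
\]
and each triple $i<j<l$ by the $2k$ truth values of
\[
f_i^t\in R(F_j\cup F_l),\qquad f_l^t\in R(F_i\cup F_j)\qquad(1\le t\le k).
\]
The numbers of colors depend only on $k$. By Ramsey's theorem, applied first to pairs and then, inside the homogeneous set obtained, to triples, there is $p=p(k)\ge5$ that guarantees five indices for which all pairs have the same color and all triples have the same color. Rename them $1,\dots,5$ in increasing order. Homogeneity means, for example, that if $f_5^t\in R_3$ for some $t$, then also $f_5^t\in R_4$, since the truth value of $f_j^t\in R_i$ is the same for all pairs $i<j$.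

\medskip\noindent\emph{Claim 1. For $a<c<b$ in $\{1,\dots,5\}$ we have $F_c\cap R_a\cap R_b=\emptyset$.}

\smallskip
Suppose $f\in F_c\cap R_a\cap R_b$, and let $\rho$ be the path from $f$ to $y$ given by (M) for $F_c$. Since $f\in R_a$ and $y\notin R_a$, the path $\rho$ meets $F_a$. Let $g$ be the first vertex of $\rho$ in $F_a\cup F_b$. As $f\in R_a\cap R_b$, we have $f\notin F_a\cup F_b$, so $g\ne f$ and hence $g\in B_c$.
\begin{itemize}
\item Suppose $g\in F_a$, say $g=f_a^t$. Then $f_a^t\in B_c$, and homogeneity of the pairs $(a,c)$ and $(a,b)$ gives $g\in B_b$. The part of $\rho$ from $f$ to $g$ avoids $F_b$ (before $g$ by the choice of $g$, and $g\notin F_b$ since $g\in B_b$). So $f\in B_b\cap R_b=\emptyset$, a contradiction.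
\item Suppose $g\in F_b$, say $g=f_b^t$. Then $f_b^t\in B_c$, and homogeneity of the pairs $(c,b)$ and $(a,b)$ gives $g\in B_a$. The part of $\rho$ from $f$ to $g$ avoids $F_a$ in the same way. So $f\in B_a\cap R_a=\emptyset$, a contradiction.
\end{itemize}

Since $R(F_a\cup F_b)\subseteq R_a\cap R_b$, Claim 1 shows that $F_a\cup F_b$ covers $F_c$ whenever $a<c<b$. It remains to choose $a<c<b$ such that $z\in R(F_a\cup F_b)$. We know that $z$ survives the middle cut $F_3$, and we follow a path that shows this. The path may run into other cuts; when it runs into the extreme cut on one side of $F_3$, homogeneity allows us to continue on the other side.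

\medskip\noindent\emph{Claim 2. Let $\pi$ be an $s$--$z$ path in $H-F_3$. Every vertex $v$ of $\pi$ satisfies at least one of the following:}
\begin{itemize}
\item[(Hi)] $v\in R(F_a\cup F_{a'})$ \emph{for all distinct} $a,a'\in\{3,4,5\}$;
\item[(Lo)] $v\in R(F_a\cup F_{a'})$ \emph{for all distinct} $a,a'\in\{1,2,3\}$.
\end{itemize}

\smallskip
We use induction along $\pi$. The vertex $s$ satisfies both. Let $u\to v$ be an edge of $\pi$. Note that $v\in R_3$ and $v\notin F_3$.

\emph{Case 1: $u$ satisfies (Hi).}
\begin{itemize}
\item If $v\notin F_4\cup F_5$, then $v\notin F_3\cup F_4\cup F_5$, and $v$ satisfies (Hi).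
\item Suppose $v\in F_4$. As $v\in R_3$, Claim 1 for $(a,c,b)=(3,4,5)$ gives $v\notin R_5$. But $u\in R_5$, so $v\in F_5$, say $v=f_5^t$. From $f_5^t\in R_3$ and homogeneity of the pairs $(3,5),(4,5)$ we get $v\in R_4$, contradicting $v\in F_4$. So this does not occur.
\item The remaining case is $v\in F_5\setminus F_4$, say $v=f_5^t$. Since $u\in R(F_3\cup F_4)$ and $v\notin F_3\cup F_4$, we have $f_5^t\in R(F_3\cup F_4)$. By homogeneity of triples, $f_5^t\in R(F_i\cup F_j)$ for all $i<j<5$. So $v$ satisfies (Lo).
\end{itemize}

\emph{Case 2: $u$ satisfies (Lo).}
\begin{itemize}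
\item If $v\notin F_1\cup F_2$, then $v\notin F_1\cup F_2\cup F_3$, and $v$ satisfies (Lo).
\item Suppose $v\in F_2$. As $v\in R_3$, Claim 1 for $(a,c,b)=(1,2,3)$ gives $v\notin R_1$. But $u\in R_1$, so $v\in F_1$, say $v=f_1^t$. From $f_1^t\in R_3$ and homogeneity of the pairs $(1,3),(1,2)$ we get $v\in R_2$, contradicting $v\in F_2$. So this does not occur.
\item The remaining case is $v\in F_1\setminus F_2$, say $v=f_1^t$. Since $u\in R(F_2\cup F_3)$ and $v\notin F_2\cup F_3$, we have $f_1^t\in R(F_2\cup F_3)$. By homogeneity of triples, $f_1^t\in R(F_j\cup F_l)$ for all $1<j<l$. So $v$ satisfies (Hi).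
\end{itemize}
This proves Claim 2.

\medskip
Since $z\in R_3$, a path $\pi$ as in Claim 2 exists, and $z$ satisfies (Hi) or (Lo). If it satisfies (Hi), take $(a,c,b)=(3,4,5)$; if it satisfies (Lo), take $(a,c,b)=(1,2,3)$. Then $z\in R(F_a\cup F_b)$, and $F_c\cap R(F_a\cup F_b)\subseteq F_c\cap R_a\cap R_b=\emptyset$ by Claim 1.
\end{proof}

\begin{lemma}[few reference sets]\label{lem:few}
For $y,z\in V$ let $\mathcal A(y,z)$ be the family of minimal $y$-cuts $F$ with $|F|\le k$ and $z\in R(F)$. There is a family $\mathcal J(y,z)$ of at most $p^3k\ln(N+1)+1$ sets $J\subseteq V\setminus\{s\}$ with $|J|\le2k$ and $z\in R(J)$, such that every $F\in\mathcal A(y,z)$ is covered by some $J\in\mathcal J(y,z)$.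
\end{lemma}

\begin{proof}
Let $\emptyset\ne\mathcal A'\subseteq\mathcal A(y,z)$, and draw $F_1,\dots,F_p$ independently and uniformly from $\mathcal A'$. For distinct $a,b,c$ let $E_{abc}$ be the event that $z\in R(F_a\cup F_b)$ and $F_c\cap R(F_a\cup F_b)=\emptyset$. By Lemma~\ref{lem:triple}, at least one of these fewer than $p^3$ events always occurs. They all have the same probability, so $\Pr[E_{123}]\ge p^{-3}$. Hence there are values of $F_1,F_2$ for which $E_{123}$ has conditional probability at least $p^{-3}$, over the choice of $F_3$. For these values, $J=F_1\cup F_2$ satisfies $z\in R(J)$ and covers at least $p^{-3}|\mathcal A'|$ members of $\mathcal A'$.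

Apply this repeatedly to the family of members that are not yet covered. After $\rho$ rounds, at most $(N+1)^k(1-p^{-3})^{\rho}\le(N+1)^ke^{-\rho/p^3}$ members remain, and this is less than $1$ once $\rho>p^3k\ln(N+1)$.
\end{proof}

\section{The oracle for general digraphs}\label{sec:oracle}

In this section we prove Theorem~\ref{thm:main}. Fix $\delta$ with $\varepsilon<\delta<\varepsilon_k$ and let
\[
\theta=\delta(1+3kd_2)(1+d_1)<1,\qquad q_1=\lceil N^{1-\delta}\rceil,\qquad q_2=\lceil N^{1-2\delta}\rceil .
\]
Since $d_1,d_2,k\ge1$, we have $\delta<1/8$. We write $\tilde O(g)$ for $O(g\cdot\ln^c(N+1))$ with a constant $c=c(k)$.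

\subsection{Two nets}

\begin{lemma}\label{lem:net}
For every integer $b\ge1$ there is a set $S\subseteq V$ with $|S|\le2k(N/b)\ln(N+1)+1$ that meets $R(F)\mathbin{\triangle}R(F')$ for all failure sets $F,F'$ with $|R(F)\mathbin{\triangle}R(F')|>b$.
\end{lemma}

\begin{proof}
There are at most $(N+1)^{2k}$ sets to be met. As long as some are not met, some vertex lies in more than a $b/N$ fraction of the remaining ones; add it to $S$. After $\rho$ rounds at most $(N+1)^{2k}e^{-\rho b/N}$ sets remain, and this is less than $1$ once $\rho>2k(N/b)\ln(N+1)$.
\end{proof}

Let $S_1$ and $S_2$ be the sets obtained for $b=q_1$ and $b=q_2$. Then $|S_1|=O(N^{\delta}\ln(N+1))$ and $|S_2|=O(N^{2\delta}\ln(N+1))$, and for $i=1,2$ and all failure sets $F,F'$: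
\begin{equation}\label{eq:net}
R(F)\cap S_i=R(F')\cap S_i\quad\Longrightarrow\quad|R(F)\mathbin{\triangle}R(F')|\le q_i .
\end{equation}

\subsection{The first signature: references for minimal cuts}

Let $\mathcal J=\bigcup_{y\in S_1,\,z\in S_2}\mathcal J(y,z)$. By Lemma~\ref{lem:few}, $|\mathcal J|=\tilde O(N^{3\delta})$. By Lemma~\ref{lem:shatter}(b) with $r=2k$, the number $c_1$ of distinct signatures $\mathrm{sig}_{\mathcal J}(v)$, $v\in V$, is $\tilde O(N^{3\delta d_2})$. Number them $1,\dots,c_1$, let $\sigma(v)$ be the number of the signature of $v$, and let $\sigma(F)=\{\sigma(f):f\in F\}$.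

\begin{lemma}\label{lem:sigma}
If $y\in S_1$ and $F,F'$ are minimal $y$-cuts of size at most $k$ with $\sigma(F)=\sigma(F')$, then $|R(F)\mathbin{\triangle}R(F')|\le q_2$.
\end{lemma}

\begin{proof}
Let $z\in R(F)\cap S_2$. Then $F\in\mathcal A(y,z)$, so there is $J\in\mathcal J$ with $z\in R(J)$ and $F\cap R(J)=\emptyset$. Every $f'\in F'$ has the same signature as some $f\in F$, and $f\notin R(J)$, so $f'\notin R(J)$. Thus $F'\cap R(J)=\emptyset$, and \eqref{eq:star} gives $z\in R(J)\subseteq R(F')$. Exchanging $F$ and $F'$ we obtain $R(F)\cap S_2=R(F')\cap S_2$. Now apply \eqref{eq:net}.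
\end{proof}

We fix two kinds of representatives.
\begin{itemize}
\item \emph{Fine:} for each $y\in S_1$ and $\Sigma\subseteq\{1,\dots,c_1\}$ with $|\Sigma|\le k$, let $\Phi(y,\Sigma)$ be some minimal $y$-cut of size at most $k$ with $\sigma(\Phi(y,\Sigma))=\Sigma$ if one exists, and $\Phi(y,\Sigma)=\bot$ otherwise.
\item \emph{Coarse:} for each distinct trace $R(F)\cap S_1$ of a failure set $F$, fix one failure set $C$ that realizes it. By Lemma~\ref{lem:shatter}(a) there are at most $(|S_1|+1)^{d_1}$ of these.
\end{itemize}
Let $\mathcal F_0$ be the family of all representatives and $m_2=|\mathcal F_0|$. As $d_1\le d_2$,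
\[
m_2\le|S_1|(c_1+1)^k+(|S_1|+1)^{d_1}=\tilde O\bigl(N^{\delta(1+3kd_2)}\bigr).
\]

\subsection{The second signature: membership tables}

To run $\mathrm{Check}$ with a reference $F_0\in\mathcal F_0$ we must test membership in $R(F_0)$ in constant time. Separate tables for all $m_2$ sets $R(F_0)$ would have $m_2N$ entries, which is too many. Again we use signatures. By Lemma~\ref{lem:shatter}(b) with $r=k$, there are $c_2\le(m_2+1)^{d_1}$ distinct signatures $\mathrm{sig}_{\mathcal F_0}(v)$. Let $\tau(v)$ be the number of the signature of $v$, and let $M$ be the $c_2\times m_2$ table with $M[\tau(v),F_0]=1$ if $v\in R(F_0)$ and $0$ otherwise. It has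
\[
c_2m_2\le(m_2+1)^{1+d_1}=\tilde O\bigl(N^{\delta(1+3kd_2)(1+d_1)}\bigr)=\tilde O(N^{\theta})=O(N)
\]
entries. This is the place where $\delta<\varepsilon_k$ is needed.

\emph{Stored data.} We store the structure of Lemma~\ref{lem:sparse} and $H$ with in- and out-lists; the arrays $\sigma,\tau$, the list $S_1$, and scratch arrays of length $N$; the members of $\mathcal F_0$, the coarse ones also in a separate list; the array $\Phi$, whose entries are $\bot$ or indices of members of $\mathcal F_0$, indexed by $y$ and the sorted list of $\Sigma$ padded with zeros to length $k$, which has $|S_1|(c_1+1)^k=\tilde O(N^\theta)=O(N)$ entries; and the table $M$. All indices are $O(N)$ and fit into $O(1)$ words. In total this is $O(N)=O(n)$ words. The family $\mathcal J$ and the set $S_2$ are used only in preprocessing and are not stored. Lookups in $\Phi$ and membership tests for $R(F_0)$, $F_0\in\mathcal F_0$, take $O(1)$ time.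

\subsection{Queries}

Given $x$ and a failure set $F$ in $H$ (after applying the map of Lemma~\ref{lem:sparse}), proceed as follows.
\begin{enumerate}
\item For each $y\in S_1$: mark $y$ if $y\in F$, or if for some $F'\subseteq F$ we have $F_0:=\Phi(y,\sigma(F'))\ne\bot$ and $\mathrm{Check}(y,F',F_0,q_2)$ outputs \textsc{dead}.
\item Scan the coarse representatives, using $M$, for the set $C$ such that $R(C)\cap S_1$ is the set of unmarked $y\in S_1$.
\item Answer ``unreachable'' if and only if $\mathrm{Check}(x,F,C,q_1)$ outputs \textsc{dead}.
\end{enumerate}

\emph{Correctness.} We first show that after step 1 the set of unmarked vertices is exactly $R(F)\cap S_1$. A marked $y$ lies in $F$ or, by soundness of $\mathrm{Check}$, satisfies $y\notin R(F')\supseteq R(F)$. (Some of the subsets $F'$ tried in step 1 are not minimal $y$-cuts, and for these the reference $F_0$ may be useless; this is why soundness must be unconditional.) Conversely, let $y\in S_1\setminus R(F)$ and $y\notin F$. Then $y\ne s$, and $F$ is a $y$-cut, so it contains a minimal $y$-cut $F'$, possibly empty. Since $F'$ itself qualifies, $F_0=\Phi(y,\sigma(F'))\ne\bot$, and $F_0$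 is a minimal $y$-cut with $\sigma(F_0)=\sigma(F')$. Lemma~\ref{lem:sigma} gives $|R(F')\mathbin{\triangle}R(F_0)|\le q_2$. As $y\notin R(F')$, completeness of $\mathrm{Check}$ implies that $y$ is marked.

Hence step 2 finds a $C$ with $R(C)\cap S_1=R(F)\cap S_1$, and $|R(F)\mathbin{\triangle}R(C)|\le q_1$ by \eqref{eq:net}. By soundness and completeness, step 3 gives the correct answer.

\emph{Time.} Step 1 takes $O(2^k|S_1|q_2)=O(N^{\delta}\ln(N+1)\cdot N^{1-2\delta})=O(N^{1-\delta}\ln(N+1))$. Step 2 takes $O((|S_1|+1)^{d_1+1})=\tilde O(N^{\delta(1+d_1)})$; as $\theta<1$ and $1+3kd_2\ge4$, we have $\delta(1+d_1)<1/4$, while $1-\delta>3/4$, so this is $O(N^{1-\delta})$. Step 3 takes $O(q_1)=O(N^{1-\delta})$. The total is $O(N^{1-\delta}\ln(N+1))=O(n^{1-\varepsilon})$, because $N=\Theta(n)$ and $\varepsilon<\delta$.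

\emph{Preprocessing.} All objects are found by enumerating $O(1)$-tuples of failure sets and running graph searches, in $n^{O(k)}$ time. In particular, the families $\mathcal J(y,z)$ are found by choosing in each round a set $J=F_1\cup F_2$ with $F_1,F_2\in\mathcal A(y,z)$ that keeps $z$ reachable and covers as many uncovered members of $\mathcal A(y,z)$ as possible; by the proof of Lemma~\ref{lem:few} this achieves the bound stated there. Finally, $\varepsilon_k=2^{-O(k)}$ by Lemma~\ref{lem:dbound}. This completes the proof of Theorem~\ref{thm:main}.\qed

\section{Acyclic digraphs}\label{sec:dag}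

We now prove Theorem~\ref{thm:dag}. Take $H$ from Lemma~\ref{lem:sparse} and delete all vertices not in $R(\emptyset)$, storing one bit per vertex. Queries to deleted vertices are answered ``unreachable'', and deleted vertices are dropped from $F$. We keep the names $H$, $V$ and $N$ for the remaining graph, its vertex set and its size, and write $d=d_1$; the in-degrees are still at most $d$, and $N=O(n)$. If $N=1$ there is nothing left to do, so let $N\ge2$. All vertices are now reachable from $s$, and $H$ is acyclic, so we can number the vertices topologically by $0,\dots,N-1$ with $s$ receiving $0$. We identify vertices with their numbers; intervals are intervals of integers.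

The idea is the following. If no vertex of the interval $(t,x]$ fails, then whether $x$ is reachable depends only on which vertices in $[0,t]$ are reachable, and we shall see that it suffices to look at $d$ of them. If such a list of $d$ vertices is known for $t$ slightly above the largest failing vertex below $x$, we can recurse on the list. Since lists for all pairs $(x,t)$ take too much space, we use only special values of $t$, coming from a hierarchy of blocks.

\subsection{Valid lists}

\begin{lemma}\label{lem:rep}
Every $Y\subseteq V$ has a subset $Y'$ with $|Y'|\le d$ such that for all failure sets $F$: $Y\cap R(F)\ne\emptyset$ if and only if $Y'\cap R(F)\ne\emptyset$.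
\end{lemma}

\begin{proof}
Take $Y'\subseteq Y$ inclusion-minimal with this property. For each $v\in Y'$, the set $Y'\setminus\{v\}$ does not have the property, so there is a failure set $F_v$ with $Y\cap R(F_v)\ne\emptyset$ but $(Y'\setminus\{v\})\cap R(F_v)=\emptyset$. As $Y'$ has the property, $Y'\cap R(F_v)=\{v\}$. So we have a $k$-identity configuration (if $Y'\ne\emptyset$), and $|Y'|\le d(k)=d$.
\end{proof}

We call such a $Y'$ a \emph{representative subset} of $Y$. For $0\le t<x$, a set $Y\subseteq[0,t]$ with $|Y|\le d$ is \emph{valid for $(x,t)$} if for every failure set $F$ with $F\cap(t,x]=\emptyset$,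
\[
x\in R(F)\iff Y\cap R(F)\ne\emptyset .
\]
Valid sets are obtained from two rules.
\begin{itemize}
\item \emph{Base.} For $x\ge1$ the set of in-neighbors of $x$ is valid for $(x,x-1)$. (Here acyclicity enters: all in-neighbors are smaller than $x$.)
\item \emph{Composition.} Let $t<t'<x$, let $Y'$ be valid for $(x,t')$, and let $Y_w$ be valid for $(w,t)$ for each $w\in Y'\cap(t,t']$. Then any representative subset $Y$, of size at most $d$, of
\[
Y^{\cup}=(Y'\cap[0,t])\cup\bigcup_{w\in Y'\cap(t,t']}Y_w
\]
is valid for $(x,t)$. Indeed, if $F\cap(t,x]=\emptyset$, then $F$ meets neither $(t',x]$ nor any $(t,w]$, so $x\in R(F)\iff Y'\cap R(F)\ne\emptyset\iff Y^{\cup}\cap R(F)\ne\emptyset\iff Y\cap R(F)\ne\emptyset$.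
\end{itemize}

\subsection{The hierarchy}

Let $B\ge2$ be a power of two and let $L\ge1$ be minimal with $B^L\ge N$; then $B^L\le BN$. For $0\le j\le L$, the \emph{level-$j$ blocks} are the intervals $(iB^j,(i+1)B^j]$, $i\ge0$. For $x\ge1$ let $a_j(x)$ be the left endpoint of the level-$j$ block that contains $x$. So $a_0(x)=x-1$, $a_L(x)=0$, and
\[
a_j(x)-a_{j+1}(x)=i_j(x)B^j\qquad\text{with }0\le i_j(x)\le B-1 .
\]
For each $x\ge1$ we define lists $Y(x,t)$, valid for $(x,t)$, for all
\[
t=a_j(x)-iB^j,\qquad0\le j<L,\quad0\le i\le i_j(x).
\]
For fixed $x$ these $t$ run from $x-1$ down to $0$, in steps of $1$ at first, then in steps of $B$, and so on; the end $a_{j+1}(x)$ of range $j$ is the start of range $j+1$, and the list for this $t$ is defined only once. There are at most $BL$ lists per vertex. We use induction on $x$. Let $Y(x,x-1)$ be the list of in-neighbors of $x$, in some fixed order. For $j=0,\dots,L-1$ and $i=1,\dots,i_j(x)$ let $t=a_j(x)-iB^j$ and $t'=t+B^j$, and obtain $Y(x,t)$ by composition from $Y(x,t')$ and the lists $Y(w,t)$ with $w\in Y(x,t')\cap(t,t']$. The interval $(t,t']$ is a level-$j$ block, so $t=a_j(w)$, and $Y(w,t)$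 has already been defined because $w<x$.

\emph{Masks.} Given the lists used in the composition step, $Y(x,t)$ is described by $d^2$ bits: bit $(\alpha,\beta)$ says whether the $\beta$-th element of $Y(w,t)$ is selected, where $w$ is the $\alpha$-th element of $Y(x,t')$; if $w\le t$, bit $(\alpha,1)$ says whether $w$ itself is selected. Each chosen element is selected only once, and $Y(x,t)$ is ordered lexicographically by $(\alpha,\beta)$.

\subsection{The recursive query}

For a failure set $F$ define $\mathrm{eval}(x)$ as follows.
\begin{itemize}
\item If $x\in F$, return \emph{false}.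
\item If $x\notin F$ and $F$ has no element smaller than $x$, return \emph{true}. This is correct, since some $s$--$x$ path exists and uses only vertices in $[0,x]$. (For $x=s$ we are in this case.)
\item Otherwise let $\varrho=\max(F\cap[1,x))$, and let $j$ be the largest level at which $\varrho$ and $x$ lie in different blocks. Such $j$ exists and $0\le j<L$, because level-$0$ blocks are singletons and level $L$ has one block containing $1,\dots,N-1$. Let $t=a_j(\varrho)+B^j$ be the right endpoint of the level-$j$ block of $\varrho$. Return $\bigvee_{w\in Y(x,t)}\mathrm{eval}(w)$.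
\end{itemize}
In the last case, $\varrho$ and $x$ lie in the same level-$(j+1)$ block but in different level-$j$ blocks, so $t$ is a multiple of $B^j$ with $a_{j+1}(x)<t\le a_j(x)$. Hence $Y(x,t)$ is one of our lists. Moreover $\varrho\le t<x$ and $x\notin F$, so $F\cap(t,x]=\emptyset$, and the returned value is correct by validity and induction on $x$.

\emph{Size of the recursion.} For a call that recurses let $h=|F\cap[1,x)|\in[1,k]$ and $\varphi=hL+j\in[L,(k+1)L-1]$. We claim that $\varphi$ decreases from a recursing call to each child $w$ that recurses. Note $w\ne\varrho$, since $\varrho\in F$.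
\begin{itemize}
\item If $w<\varrho$, then $h$ decreases by at least one, and the new value of $\varphi$ is at most $(h-1)L+L-1<\varphi$.
\item If $\varrho<w\le t$, then $w$ has the same $h$ and the same $\varrho$. It lies in the level-$j$ block of $\varrho$, hence in the same block as $\varrho$ at all levels at least $j$; so its level is smaller than $j$.
\end{itemize}
Thus a root-to-leaf path contains at most $kL$ recursing calls, and the recursion tree has at most $(kL+1)d^{kL}$ nodes. Each node costs $O(k+L)$ time plus the time for fetching one list; block endpoints are computed by shifts.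

\subsection{Proof of Theorem~\ref{thm:dag}}

\emph{Part (b).} We may assume $\delta\le1$. Let $B=2^{\lceil\delta\log_2N\rceil}$. Then $N^{\delta}\le B\le2N^{\delta}$ and $L\le\lceil1/\delta\rceil=O(1)$. Store all lists explicitly. The space is $O(n+NBLd)=O(n^{1+\delta})$ words, and the query time is $O(1)$.

\emph{Part (a).} Let $\gamma=\min\{\varepsilon,1\}/4$, let $B$ be a constant power of two with $B\ge2d$ and $B^{\gamma}\ge d^k$, and let $g=\lceil\gamma L\rceil$. Now $L=\Theta(\log N)$, so explicit lists are too expensive, but a mask has only constantly many bits. For each $x\ge1$ we store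
\begin{itemize}
\item all masks, at bit offsets computed from $(j,i)$; these are at most $BLd^2=O(\log N)$ bits, i.e.\ $O(1)$ words;
\item the lists $Y(x,a_j(x))$ explicitly for the at most $1/\gamma+1$ levels $j<L$ divisible by $g$, including $j=0$; these are $O(1)$ words.
\end{itemize}
The space is $O(n)$ words. It remains to bound the time for decoding a list.

For $j<L$ let $E(j)$ be a bound for the time to produce any list $Y(x,a_j(x))$. There is a constant $c$ such that we can take $E(j)\le cd$ if $g\mid j$, and such that one mask step costs at most $cd^2$ apart from fetching lists. A list $Y(x,a_j(x)-iB^j)$ is produced from $Y(x,a_j(x))$ in at most $B-1$ mask steps, each of which fetches at most $d$ lists of the form $Y(w,a_j(w))$. The cost is at most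
\[
E(j)+(B-1)\bigl(dE(j)+cd^2\bigr)\le Bd\,E(j)+cBd^2\le2Bd\max\{E(j),cd\}.
\]
As $a_{j+1}(x)=a_j(x)-i_j(x)B^j$, this is also a bound for $E(j+1)$. Starting from the largest level at most $j$ that is divisible by $g$, at most $g$ such factors accumulate. So every list is produced in time at most
\[
cd(2Bd)^{g}\le cdB^{2g}\le cd\,B^{2}B^{2\gamma L}\le cd\,B^2(BN)^{2\gamma}=O(N^{2\gamma}),
\]
where we used $2d\le B$, $g\le\gamma L+1$ and $B^L\le BN$. Furthermore $d^{kL}\le B^{\gamma L}\le(BN)^{\gamma}=O(N^{\gamma})$. Hence the query time is
\[
O\bigl(L\cdot N^{\gamma}\cdot(L+N^{2\gamma})\bigr)=O(N^{4\gamma})=O(n^{\varepsilon}),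
\]
with $O(\log n)$ words for the recursion stacks. Preprocessing takes $n^{O(k)}$ time, since minimal representative subsets are found greedily by checking all failure sets.\qed

\section{Linear space is necessary}\label{sec:lower}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Let $h=\lfloor n/2\rfloor$, and fix a path $s=p_1\to p_2\to\dots\to p_h$. Give each of the other $n-h$ vertices $v$ a single in-edge, from $p_{\iota(v)}$, where $\iota$ is an arbitrary map into $\{1,\dots,h\}$. The resulting graphs are acyclic, and the path edges belong to all of them. For the query $v$ with the single failing edge $(p_i,p_{i+1})$, where $1\le i<h$, the answer is ``reachable'' if and only if $\iota(v)\le i$. So the answers determine $\iota$, and the $h^{n-h}$ graphs need pairwise different memory contents. Some graph therefore needs at least $(n-h)\log_2h-O(1)=\Omega(n\log n)$ bits.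
\end{proof}

\begin{thebibliography}{9}
\bibitem{ACPPS}
Mridul Ahi, Keerti Choudhary, Shlok Pande, Pushpraj, Lakshay Saggi,
\emph{Maximum-Flow and Minimum-Cut Sensitivity Oracles for Directed Graphs},
arXiv:2512.00153 (2025).

\bibitem{BCR}
Baswana, Choudhary and Roditty,
\emph{Fault-tolerant subgraph for single-source reachability: general and optimal},
SIAM J. Comput. 47(1), 2018; STOC 2016.
\end{thebibliography}

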